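# Spanning $H$-Subdivisions at Minimum Degree About $n/2$

All graphs are finite, simple and undirected. Throughout, $H$ is a fixed graph with at least one edge and no isolated vertices.

## 1. The weights $d_H(x)-2$ and the set $\Lambda(H)$

Give each vertex $x$ of $H$ the weight $w(x)=d_H(x)-2$. Since $H$ has no isolated vertices, $w(x)\ge -1$. For $X\subseteq V(H)$ put $w(X)=\sum_{x\in X}w(x)$, and let
$$\Lambda(H)=\{\,w(V_B)-w(V_A): V(H)=V_A\sqcup V_B\,\}.$$
In words: split the vertices of $H$ into two classes in every possible way (a class may be empty) and record the difference of the total weights. Swapping the classes changes the sign, so $\Lambda(H)=-\Lambda(H)$. Also $w(V_A)+w(V_B)=2|E(H)|-2|V(H)|$ is even, so every element of $\Lambda(H)$ is even.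

Some values:

* $H=K_2$: the weights are $-1,-1$, and $\Lambda=\{0,\pm2\}$.
* $H=K_3$: the weights are $0,0,0$, and $\Lambda=\{0\}$.
* $H=K_4$: the weights are $1,1,1,1$, and $\Lambda=\{0,\pm2,\pm4\}$.
* $H=K_5$: all five weights are $2$. With $a$ vertices in $V_A$ the difference is $10-4a$, so $\Lambda=\{\pm2,\pm6,\pm10\}$. It does not contain $0$.
* $H$ the graph of four triangles sharing one vertex $z$: $w(z)=6$ and all other weights are $0$, so $\Lambda=\{\pm6\}$.

To say what this set is for we need the notion of a subdivision.

**Definition.** Let $E(H)=\{e_1,\dots,e_h\}$ with $h=|E(H)|$ (this use of $h$ is for this definition only). An *$H$-subdivision* in a graph $G$ is given by an injective map $\varphi\colon V(H)\to V(G)$ and paths $P_1,\dots,P_h$ in $G$ such that, if $e_i=xy$, then $P_i$ joins $\varphi(x)$ to $\varphi(y)$; the paths are pairwise internally vertex-disjoint, and their internal vertices avoid $\varphi(V(H))$. The vertices of $\varphi(V(H))$ are the *branch vertices*, the $P_i$ the *subdivision paths*. The subdivision is *spanning* if its vertex set is $V(G)$.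

For instance, a spanning $K_2$-subdivision is a Hamilton path, and a spanning $K_3$-subdivision is a Hamilton cycle on which three vertices have been named.

For a graph $F$ and a set $X$ of vertices, let $e_F(X)$ be the number of edges of $F$ with both ends in $X$. If $V(F)=A\sqcup B$, then $\sum_{x\in B}d_F(x)$ equals $2e_F(B)$ plus the number of $A$–$B$ edges, and likewise for $A$. Subtracting,
$$\sum_{x\in B}d_F(x)-\sum_{x\in A}d_F(x)=2e_F(B)-2e_F(A).\tag{1}$$
Now let $F$ be a spanning $H$-subdivision of $G$, let $V(G)=A\sqcup B$, and let $V_A,V_B$ be the sets of vertices of $H$ mapped into $A$, $B$. A branch vertex $\varphi(x)$ has degree $d_H(x)=2+w(x)$ in $F$; every other vertex has degree $2$. So (1) becomes the **balance identity**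
$$2|B|-2|A|+w(V_B)-w(V_A)=2e_F(B)-2e_F(A).\tag{2}$$
The term $w(V_B)-w(V_A)$ is an element of $\Lambda(H)$. If $G$ is bipartite with parts $A,B$, the right side is $0$. Therefore
$$\begin{aligned}&K_{m,m}\text{ has a spanning }H\text{-subdivision only if }0\in\Lambda(H),\\ &K_{m,m+1}\text{ has a spanning }H\text{-subdivision only if }2\in\Lambda(H)\end{aligned}\tag{3}$$
(for the second, $|B|-|A|=1$ gives $-2\in\Lambda(H)$, and $\Lambda(H)=-\Lambda(H)$). So $\Lambda(H)$ gives obstructions in bipartite graphs. What we shall see is that, near minimum degree $n/2$ and for large $n$, the same count also tells us how to build the subdivision.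

## 2. Minimum degree $(n+1)/2$ and the two theorems

The problem comes from Zhilan Wang and Shuo Wei, "Spanning $H$-subdivisions with Prescribed Path Lengths", arXiv:2608.15786 (2026):

*For every fixed graph $H$ with at least one edge and no isolated vertices, does there exist an integer $f(H)$ such that every graph $G$ of order $n\ge f(H)$ with minimum degree at least $(n+1)/2$ contains a spanning $H$-subdivision?*

The answer is yes. From now on
$$h=|V(H)|,\qquad e=|E(H)|,\qquad M=h+4e\ (\ge 6).$$
As usual, $\delta$ is the minimum degree and $\alpha$ the largest size of an independent set. A *separator* is a vertex set whose removal leaves a disconnected graph. The connectivity $\kappa(G)$ is the least size of a separator, and $\kappa(K_n)=n-1$; deleting $t$ vertices lowers $\kappa$ by at most $t$. "2-connected" means connected, with at least 3 vertices and no cutvertex.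

**Theorem 1.** Let $G$ have order $n\ge f(H):=10^5M^2$. Then $G$ has a spanning $H$-subdivision if one of the following holds:

* (a) $\delta(G)\ge (n+1)/2$;
* (b) $n$ is even, $\delta(G)\ge n/2$ and $0\in\Lambda(H)$;
* (c) $n$ is odd, $\delta(G)\ge (n-1)/2$, $G$ is 2-connected and $2\in\Lambda(H)$.

Part (a) answers the question, with $f(H)=10^5(|V(H)|+4|E(H)|)^2$.

**Theorem 2.** For every $H$ and $n\ge f(H)$:

1. For $n$ even: every $G$ of order $n$ with $\delta(G)\ge n/2$ has a spanning $H$-subdivision iff $0\in\Lambda(H)$.
2. For $n$ odd: every $G$ of order $n$ with $\delta(G)\ge (n-1)/2$ has a spanning $H$-subdivision iff $2\in\Lambda(H)$ and $H$ is not 2-connected.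
3. If $H$ is connected, the least integer $k$ such that $\delta(G)\ge k$ forces a spanning $H$-subdivision in every $G$ of order $n$ is: for $n$ even, $n/2$ if $0\in\Lambda(H)$ and $n/2+1$ otherwise; for $n$ odd, $(n-1)/2$ if $2\in\Lambda(H)$ and $H$ is not 2-connected, and $(n+1)/2$ otherwise.

Reading this off the list in Section 1: for $K_5$ we have $0\notin\Lambda(K_5)$, and $K_5$ is 2-connected, so the bound $(n+1)/2$ cannot be lowered for any large $n$ of either parity. For $K_4$ it can be lowered to $n/2$ for even $n$, but not for odd $n$.

We shall use four classical results.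

* **Dirac (1952).** A 2-connected graph of order $N$ and minimum degree $\delta$ has a cycle of length at least $\min\{N,2\delta\}$.
* **Ore (1963).** A graph of order $N\ge3$ and minimum degree at least $(N+1)/2$ has a Hamilton path between any two distinct vertices.
* **Moon–Moser (1963).** A bipartite graph with both parts of size $m\ge2$ and minimum degree greater than $m/2$ is Hamiltonian.
* **König.** In a bipartite graph the maximum size of a matching equals the minimum size of a vertex cover.

## 3. $K_2$, $K_3$ and $K_{1,3}$ by hand

First a fact used throughout. Suppose $S$ separates a graph $G$ of order $n$. A vertex of $G-S$ has all its neighbors in its own component or in $S$, so each component of $G-S$ has at least $\delta(G)+1-|S|$ vertices. Two components fit into $n-|S|$ vertices, so $2(\delta(G)+1-|S|)\le n-|S|$, that is,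
$$|S|\ge 2\delta(G)+2-n.\tag{4}$$
In particular $\delta(G)\ge n/2$ and $n\ge3$ imply that $G$ is 2-connected.

*$H=K_3$ and $H=K_2$.* If $\delta(G)\ge n/2$ and $n\ge 3$, then $G$ is 2-connected and Dirac's theorem gives a cycle of length $n$. This is a spanning $K_3$-subdivision; delete an edge and we have a spanning $K_2$-subdivision.

*$H=K_{1,3}$.* Let $n\ge4$ and $\delta(G)\ge(n+1)/2$. Choose an edge $ca$. The graph $G-a$ has order $n-1$ and minimum degree at least $(n-1)/2$, so by the previous case it has a Hamilton cycle. Delete an edge of this cycle not incident with $c$. We get a Hamilton path of $G-a$ with $c$ in its interior, and adding the edge $ca$ gives a spanning $K_{1,3}$-subdivision with center $c$.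

The last case already shows a pattern: do something small by hand, and let a Hamiltonicity theorem cover the rest.

## 4. Saving one edge of $H$ for last, and two graphs that resist it

The pattern suggests a plan. Choose the branch vertices arbitrarily. Realize all edges of $H$ except one, $xy$, by short paths. It remains to find a Hamilton path from $u=\varphi(x)$ to $v=\varphi(y)$ in the graph $\Gamma$ of unused vertices together with $u$ and $v$.

Ore's theorem is what we would like to apply to $\Gamma$, and here the plan stops. If $t$ vertices have been deleted, the guaranteed minimum degree of $\Gamma$ is $(n+1)/2-t$, while Ore needs $(n-t+1)/2$. We are short by $t/2$. This is not merely an accounting loss: two kinds of graph defeat the plan.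

*A nearly bipartite graph.* Let $G_1$ be $K_{m,m+1}$ with parts $|A|=m$, $|B|=m+1$, plus all edges from one vertex $c\in B$ to the rest of $B$. With $n=2m+1$, every vertex of $A$ has degree $m+1$ and every vertex of $B$ has degree at least $m+1$, so $\delta(G_1)=(n+1)/2$. Let $H=K_5$ and put all five branch vertices in $A$. Then (2) reads $2-10=2e_F(B)-2e_F(A)$. But $e_F(A)=0$ since $A$ is independent, so $e_F(B)=-4$, which is absurd. With this $\varphi$, no choice of paths whatever succeeds.

*Two cliques with a small overlap.* Let $G_2$ be two copies of $K_a$ sharing three vertices $s_1,s_2,s_3$. Then $n=2a-3$ and $\delta(G_2)=a-1=(n+1)/2$. Let $H=K_5$, take as branch vertices $s_1,s_2,s_3$ and two further vertices $u,v$ of the first clique, save the edge between $u$ and $v$ for last, and realize the other nine by edges of $G_2$. The last path must avoid $s_1,s_2,s_3$, so it stays in the first clique and the rest of the second clique is never reached.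

The proof splits accordingly. If $G$ is highly connected and has no independent set of size close to $n/2$, the naive plan works, with a version of Ore's theorem that tolerates a deficit (Section 5). If the connectivity is small, $G$ looks like $G_2$ and we choose the route by hand (Section 6). If there is a large independent set, $G$ looks like $G_1$, and the balance identity tells us where to place the branch vertices and exactly how many edges to use inside one side (Sections 7–9). Throughout these sections $G$ satisfies (a), (b) or (c) of Theorem 1 and $n\ge10^5M^2$. Thus $\delta:=\delta(G)\ge(n-1)/2$, and $G$ is 2-connected: by (4) in cases (a) and (b), by hypothesis in (c).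

## 5. A Hamilton-connectedness lemma with degree deficit

**Lemma 1.** Let $c\ge1$ be an integer, $\Gamma$ a graph of order $N\ge 60c$ with $\delta(\Gamma)\ge N/2-c$, $\kappa(\Gamma)\ge4$ and $\alpha(\Gamma)<N/2-c$. Then for all $u\ne v$, $\Gamma$ has a Hamilton $u$–$v$ path.

*Proof.* We take a longest $u$–$v$ path and look at what is left over. For this to be useful, we must first know that what is left over is not too large.

**Step 1.** *Purpose: find a $u$–$v$ path with at least $\frac23N-2c-2$ vertices.* The graph $\Gamma-\{u,v\}$ is 2-connected, as $\kappa(\Gamma)\ge4$, and has minimum degree at least $N/2-c-2$. By Dirac it has a cycle $K$ with $|K|\ge N-2c-4$. At most $2c+4$ vertices lie outside $K$, and $u$ is one of them, so at most $2c+3$ neighbors of $u$ lie outside $K$. Hence $|N(u)\cap K|\ge N/2-3c-3$, and likewise for $v$.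

Let $\ell=\lceil N/3\rceil$ and fix $y\in N(v)\cap K$. We have $2\ell+1\le \frac23N+\frac73\le N-2c-4\le|K|$, because $N\ge60c\ge6c+19$. So exactly $2\ell$ vertices of $K$ other than $y$ are at distance at most $\ell$ from $y$ on $K$. If none of them were in $N(u)$, then $|N(u)\cap K|\le|K|-2\ell\le N/3$. But $N/2-3c-3>N/3$, because $N\ge 60c>18c+18$. So $u$ has a neighbor $x\neq y$ on $K$ at distance at most $\ell$ from $y$. Go from $u$ to $x$, along $K$ to $y$ avoiding the interior of an arc of length at most $\ell$, and then to $v$. This skips at most $\ell-1$ vertices of $K$, so the path has at least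
$$|K|-(\ell-1)+2\ge N-2c-4-\tfrac N3-\tfrac23+3\ge\tfrac23N-2c-2$$
vertices.

**Step 2.** *Purpose: set up the leftover of a longest path.* Let $P=v_0v_1\cdots v_p$ be a longest $u$–$v$ path and suppose it is not Hamiltonian. Let $Q$ be a component of $\Gamma-V(P)$ and $W$ a longest path in $Q$, with $s$ vertices and ends $q,q'$. By Step 1,
$$s\le N-|P|\le N/3+2c+2.\tag{5}$$

**Step 3.** *Purpose: exclude $s=1$, using $\alpha$.* If $s=1$, then $Q=\{q\}$ and $N(q)\subseteq V(P)$. By maximality of $P$, $q$ is not adjacent to two consecutive vertices of $P$, since it could be inserted between them. Let $T=\{v_{i+1}:v_i\in N(q),\,i<p\}$. Then $q$ has no neighbor in $T$. If $v_{i+1},v_{j+1}\in T$ with $i<j$ were adjacent, then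
$$v_0\cdots v_i\,q\,v_jv_{j-1}\cdots v_{i+1}\,v_{j+1}\cdots v_p$$
would be a $u$–$v$ path longer than $P$. Hence $T\cup\{q\}$ is independent. Since $|T|\ge d(q)-1$, it has size at least $d(q)\ge N/2-c$, contradicting $\alpha(\Gamma)<N/2-c$.

**Step 4.** *Purpose: for $s\ge2$, force large gaps on $P$.* Now $q\ne q'$. By maximality of $W$, all neighbors of $q$ and of $q'$ in $Q$ lie on $W$, so each has at most $s-1$ of them. All other neighbors lie on $P$. So the index sets
$$I=\{i:v_i\in N(q)\},\qquad I'=\{i:v_i\in N(q')\}$$
have size at least $\mu:=N/2-c-s+1$. By (5), $\mu\ge N/6-3c-1\ge 7c-1\ge6$. By maximality of $P$: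

* two distinct elements of $I$ (or of $I'$) differ by at least $2$;
* if $i\in I$, $j\in I'$ and $i\ne j$, then $|i-j|\ge s+1$. Otherwise we replace the at most $s-1$ vertices strictly between $v_i$ and $v_j$ on $P$ by the $s$ vertices of $W$ and get a longer path.

Let $I\cup I'=\{p_1<\dots<p_r\}$ and $\theta=|I\cap I'|$. Call a gap $p_{k+1}-p_k$ *big* if it is at least $s+1$, and let $m$ be the number of big gaps. All gaps are at least $2$. Every gap next to an element of $I\cap I'$ is big. Each element of $I\cap I'$ other than $p_r$ has a gap to its right, so $m\ge\theta-1$. Also $m\ge1$: if $\theta\ge1$, an element of $I\cap I'$ has some gap next to it, as $r\ge|I|\ge 2$; if $\theta=0$, the sets $I,I'$ are disjoint and nonempty, so some two consecutive $p_k$ lie one in $I$ and one in $I'$. Since $|P|\ge 1+(p_r-p_1)$ and $W$ is disjoint from $P$,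
$$N\ge|P|+s\ge1+2(r-1)+(s-1)m+s,\qquad r\ge\max\{\theta,\,2\mu-\theta\}.\tag{6}$$

**Step 5.** *Purpose: contradict (6) in every case.*

*If $\theta>\mu$:* use $r\ge\theta$ and $m\ge\theta-1$. Then
$$N\ge1+2(\theta-1)+(s-1)(\theta-1)+s=(s+1)\theta>(s+1)(N/2-c-s+1)=:g(s).$$
The function $g$ is concave in $s$. At $s=2$ it equals $3(N/2-c-1)>N$, because $N>6c+6$. At $s=N/3+2c+2$ the second factor is $N/6-3c-1\ge6$ and the first is at least $N/3$, so $g\ge2N>N$. By concavity $g(s)>N$ on the whole range $2\le s\le N/3+2c+2$, a contradiction.

*If $\theta\le\mu$ and $s=2$:* use $r\ge2\mu-\theta$ and $m\ge\theta-1$. Then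
$$N\ge1+2(2\mu-\theta-1)+(\theta-1)+2=4\mu-\theta\ge3\mu=3(N/2-c-1)>N,$$
a contradiction.

*If $\theta\le\mu$ and $s\ge3$:* with $r\ge2\mu-\theta$, (6) gives $N\ge4\mu-1+s+[(s-1)m-2\theta]$. If $\theta\le1$, then $m\ge1$ shows the bracket is at least $s-3$. If $\theta\ge2$, then $m\ge\theta-1$ shows it is at least $(s-1)(\theta-1)-2\theta=(s-3)\theta-(s-1)\ge2(s-3)-(s-1)=s-5$. So in both cases
$$N\ge4\mu+2s-6=2N-4c-2s-2\ge\tfrac43N-8c-6,$$
using (5) at the end. Hence $N\le24c+18<60c$, a contradiction. $\square$

### Case 1 of Theorem 1: $\kappa(G)\ge M+4$ and $\alpha(G)<n/2-2M$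

Here the plan of Section 4 goes through.

**Step 1.** *Purpose: short paths for all edges of $H$ but one.* Choose any injective $\varphi\colon V(H)\to V(G)$. Process the edges of $H$ except one last edge $xy$, one at a time. We claim that the ends of each can be joined by a path of length at most $5$ avoiding all previously used internal vertices and all other branch vertices. Each earlier path has at most $4$ internal vertices, so fewer than $(h-2)+4(e-1)<M$ vertices are forbidden when $e\ge2$ (and there is nothing to do when $e=1$). Let $G^*$ be $G$ minus the forbidden vertices. Since $\kappa(G)\ge M+4$, it is connected, and its minimum degree is at least $(n-1)/2-M$. If two vertices of $G^*$ were at distance at least $6$, the vertices at distance $0$, $3$ and $6$ from the first on a shortest path between them would be pairwise at distance at least $3$, so their neighborhoods would be disjoint. That gives $3((n-1)/2-M)\le n$, that is, $n\le6M+3$, which is false. So the required path exists.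

**Step 2.** *Purpose: finish with Lemma 1.* Let $u=\varphi(x)$, $v=\varphi(y)$, and let $\Gamma$ be $G$ minus all used vertices other than $u,v$. At most $h-2+4(e-1)=M-6$ vertices are deleted. With $N=|\Gamma|\geq n-M$ and $c=M+1$ we check:

* $\delta(\Gamma)\ge(n-1)/2-(M-6)\ge N/2-c$;
* $\kappa(\Gamma)\ge(M+4)-(M-6)\ge4$;
* $N\ge n-M\ge60(M+1)=60c$;
* $\alpha(\Gamma)<n/2-2M\le(n-M)/2-(M+1)\le N/2-c$, where the middle inequality is $M\ge2$.

By Lemma 1, $\Gamma$ has a Hamilton $u$–$v$ path. It contains no branch vertex besides $u$ and $v$, so together with the paths already chosen it is a spanning $H$-subdivision.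

## 6. Small connectivity: two nearly complete halves

In this case $G$ will turn out to be two nearly complete graphs plus a few extra vertices. The last path must cross from one half to the other and come back, so we need spanning paths in each half.

**Lemma 2.** Let $Z$ be a graph, $R\subseteq V(Z)$, $k\ge1$, with $|V(Z)\setminus R|\le k$ and $|R|\ge5k+5$. Suppose each vertex of $R$ is nonadjacent to at most $k$ vertices of $R$ (itself included), and every vertex of $Z$ has at least $2k+4$ neighbors in $R$. Then $Z$ has a Hamilton path between any two distinct vertices $p,q$.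

*Proof.* **Step 1.** *Purpose: string the vertices outside $R$ onto one path starting at $p$.* Let $z_1,\dots,z_j$ ($j\le k$) be the vertices outside $R\cup\{p,q\}$. Choose distinct vertices $p',q',a_1,b_1,\dots,a_j,b_j\in R\setminus\{p,q\}$ with $p'\sim p$, $q'\sim q$ and $a_i,b_i\sim z_i$. Greedy choice works: at each choice the excluded vertices are $p,q$ and at most $2j+1$ chosen ones, at most $2k+3$ in all, and $2k+4$ neighbors are available.

Any two vertices of $R$ have at least $|R|-2k\ge3k+5$ common neighbors in $R$. So we can choose distinct unused connectors $r_1,\dots,r_j\in R$ such that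
$$p\,p'\;r_1a_1z_1b_1\;r_2a_2z_2b_2\;\cdots\;r_ja_jz_jb_j$$
is a path avoiding $q,q'$. Here $r_1$ is a common neighbor of $p'$ and $a_1$, and $r_i$ one of $b_{i-1}$ and $a_i$. At each choice the excluded vertices are among $p,q,p',q'$, the $2j$ vertices $a_i,b_i$ and at most $j-1$ earlier connectors, at most $3k+3$ in all.

**Step 2.** *Purpose: cover the rest of $R$ by Ore's theorem.* Let $t$ be the last vertex of this path ($t=p'$ if $j=0$). Let $R'$ be $R$ minus $p,q$ and minus the vertices of the path other than $t$. Then $t,q'\in R'$ are distinct, and at most $3k+3$ vertices of $R$ were removed, so $|R'|\ge2k+2\ge4$. In $Z[R']$ the minimum degree is at least $|R'|-k\ge(|R'|+1)/2$, since $|R'|\ge 2k+1$. By Ore, $Z[R']$ has a Hamilton $t$–$q'$ path. Append $q$ to it. The result is a Hamilton $p$–$q$ path of $Z$. $\square$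

### Case 2 of Theorem 1: $\kappa(G)\le M+3=:k$

**Step 1.** *Purpose: describe the structure.* As $n-1>k$, $G$ is not complete. Let $S$ be a minimum separator; $2\le|S|\le k$ as $G$ is 2-connected. Write $V(G)\setminus S=A\sqcup B$ with $A,B\ne\emptyset$ and no $A$–$B$ edges. A vertex of $A$ has all its neighbors in $A\cup S$, so
$$|A|\ge\delta+1-|S|\ge(n+1)/2-k,$$
and the same holds for $B$. Since $|A|+|B|=n-|S|$, this yields $|A|,|B|\le n-\delta-1$. A vertex $a\in A$ has at least $\delta-|S|$ neighbors in $A$, so
$$|A\setminus N(a)|\le n-2\delta-1+|S|\le|S|\le k,$$
because $2\delta\ge n-1$. This count includes $a$ itself. The same holds for $B$.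

Each $s\in S$ has at least $\delta-(|S|-1)\ge(n+1)/2-k$ neighbors in $A\cup B$, hence at least $(n+1)/4-k/2\ge n/5$ neighbors in $A$ or in $B$. Add $s$ to that side. We get a partition $V(G)=X\sqcup Y$ with $X\supseteq A$, $Y\supseteq B$ and $|X\setminus A|,|Y\setminus B|\le k$, in which every vertex of $X$ has at least $n/5$ neighbors in $A$ and every vertex of $Y$ at least $n/5$ in $B$. (For vertices of $A$ this holds since $|A|-k\ge n/2-2k\ge n/5$; likewise for $B$.)

**Step 2.** *Purpose: two bridges between the halves.* There are disjoint edges $x_1y_1,x_2y_2$ with $x_i\in X$, $y_i\in Y$. Otherwise, by König, at most one vertex covers all $X$–$Y$ edges. Deleting it leaves vertices on both sides, as $|X|,|Y|\ge2$, with no edges between them, so $G$ would not be 2-connected.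

**Step 3.** *Purpose: place all of $H$ except one path inside $A$.* Choose distinct branch vertices in $A\setminus\{x_1,x_2\}$. For all edges of $H$ but one, join their ends by paths of length $2$ whose midpoints are distinct unused vertices of $A\setminus\{x_1,x_2\}$. This is possible, since any two vertices of $A$ have at least $|A|-2k\ge n/2-3k>M+2$ common neighbors in $A$. Let $u,v$ be the images of the ends of the last edge.

**Step 4.** *Purpose: the last path, through both halves.* The vertices $x_1$ and $u$ have at least $n/5-k>M$ common neighbors in $A$. Choose one of them, $g$, which is unused and different from $x_2$; at most $h+(e-1)+1\le M$ vertices must be avoided. Let $U$ consist of $x_1$, $g$, all branch vertices except $v$, and all midpoints. Then $|U|\le2+(h-1)+(e-1)=h+e\le M$. Apply Lemma 2 twice.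

* To $Z=G[X\setminus U]$, $R=A\setminus U$, $p=x_2$, $q=v$. Here $x_2\ne v$ and both lie in $X\setminus U$ by construction. Also $|V(Z)\setminus R|\le k$, $|R|\ge(n+1)/2-k-M\ge5k+5$, each vertex of $R$ is nonadjacent to at most $k$ vertices of $R$, and each vertex of $Z$ has at least $n/5-M\ge2k+4$ neighbors in $R$.
* To $Z=G[Y]$, $R=B$, $p=y_1$, $q=y_2$. The hypotheses hold for the same reasons.

With the two Hamilton paths (denoted by $\leadsto$), the last path is
$$u\;g\;x_1\;y_1\leadsto y_2\;x_2\leadsto v.$$
It covers $Y$, $X\setminus U$, $x_1$ and $g$. The rest of $U$ consists of branch vertices and midpoints, which are covered already. So we have a spanning $H$-subdivision.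

## 7. A large independent set: the two sides and the number $\varepsilon$

What remains is **Case 3 of Theorem 1:** $\alpha(G)\ge n/2-2M$. This and Cases 1 and 2 cover all possibilities. In this section we find a nearly complete bipartite structure and read off from (2) how many edges inside the larger side the subdivision should use.

**Step 1.** *Purpose: the partition.* Let $I$ be an independent set with $|I|\ge n/2-2M$. A vertex of $I$ has $\delta$ neighbors outside $I$, so $|I|\le n-\delta\le(n+1)/2$. Put $J=V(G)\setminus I$. Each vertex of $I$ is nonadjacent to at most $|J|-\delta\le2M+1$ vertices of $J$.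

Let $L\subseteq J$ be the set of vertices of $J$ nonadjacent to more than $n/20$ vertices of $I$. Counting nonadjacent pairs between $L$ and $I$, $|L|\,n/20\le|I|(2M+1)$, so
$$|L|\le10(2M+1)(1+1/n)\le20M+11\le22M.$$
Let $J_0$ be the set of vertices of $J$ with fewer than $n/8$ neighbors in $I$. Such a vertex is nonadjacent to more than $n/2-2M-n/8>n/20$ vertices of $I$, so $J_0\subseteq L$. These vertices are on the wrong side, and we move them: put $V_1=I\cup J_0$ and $V_2=J\setminus J_0$. Vertices outside $L$ are called *good*. "Cross" refers to edges between the two sides.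

**Step 2.** *Purpose: record what we need about this partition.*

* (i) Every good vertex is nonadjacent to at most $n/10$ vertices of the other side. For vertices of $I$ the number is at most $2M+1$; for vertices of $J\setminus L$ it is at most $n/20+|J_0|\le n/20+22M\le n/10$.
* (ii) Every vertex has at least $n/8$ neighbors on the other side. A vertex of $J_0$ has fewer than $n/8$ neighbors in $I$ and at most $22M$ in $J_0$, so at least $(n-1)/2-n/8-22M\ge n/8$ in $V_2$. A vertex of $L\setminus J_0$ has at least $n/8$ neighbors in $I$ by definition of $J_0$. For good vertices use (i) and $|V_1|,|V_2|\ge n/2-23M$, which follows from the next item.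
* (iii) $n/2-2M\le|V_1|\le(n+1)/2+22M$, so $2|V_1|-n\in[-4M,44M+1]$.

Rename the sides $A,B$ so that $D:=|B|-|A|\ge0$. Then $D\le44M+1\le45M$, $D\equiv n\pmod2$, $|A|=(n-D)/2$, and $|A|,|B|\ge n/2-23M$.

**Step 3.** *Purpose: decide where branch vertices go, and how many edges inside $B$ we need.* If $V_A$ goes into $A$, $V_B$ into $B$, and the subdivision $F$ uses no edge inside $A$, then (2) says $e_F(B)=D+\frac12(w(V_B)-w(V_A))$. So we fix $V(H)=V_A\sqcup V_B$ with $d:=w(V_B)-w(V_A)$ as follows:

* in (a), $d=\min\{|\lambda|:\lambda\in\Lambda(H)\}$;
* in (b), $d=0$;
* in (c), $d=-2$.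

All are possible, because $\Lambda(H)=-\Lambda(H)$. We aim at exactly
$$\varepsilon:=D+d/2\tag{7}$$
edges inside $B$. This is an integer, as $d$ is even. In (c), $D\equiv n$ is odd, so $D\ge1$; thus $\varepsilon\ge0$ in all cases.

**Step 4.** *Purpose: how many edges inside $B$ are guaranteed.* A vertex of $B$ has at least $\delta-|A|=\delta-(n-D)/2$ neighbors in $B$. Inserting the bound on $\delta$, it has at least $r$ of them, where
$$r:=\lceil(D+1)/2\rceil\text{ in (a)},\qquad r:=D/2\text{ in (b)},\qquad r:=(D-1)/2\text{ in (c)}.$$
These are integers by the parity of $D$. We shall need: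
$$\text{if }d\le0,\text{ then }\varepsilon\le2r.\tag{8}$$
Indeed, if $d=0$ then $\varepsilon=D\le2r$ in (a) and in (b); in (c), $\varepsilon=D-1=2r$. In all cases $r\le(D+2)/2\le23M$.

## 8. Matchings, hubs, and a branch vertex of large degree

How can $r$ neighbors per vertex inside $B$ be turned into $\varepsilon$ edges fit for a subdivision? Either $G[B]$ has a large matching, or its edges concentrate on few vertices.

**Lemma 3.** Let $r\ge0$ and $q,q'\ge1$ be integers and let $\Gamma$ have minimum degree at least $r$ and more than $2q+2qq'$ vertices. Then $\Gamma$ has a matching of size $q$, or at least $r$ vertices of degree at least $q'$.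

*Proof.* Suppose there is no matching of size $q$. A maximal matching then has fewer than $q$ edges; let $T$ be its vertex set. So $|T|<2q$, and $V(\Gamma)\setminus T$ is independent with more than $2qq'$ vertices. Let $T'$ be the set of vertices of $T$ of degree at least $q'$. Each vertex of $T\setminus T'$ has fewer than $q'$ neighbors, so at most $2q(q'-1)<2qq'$ vertices have a neighbor in $T\setminus T'$. Hence some $b\notin T$ has no neighbor in $T\setminus T'$, nor any outside $T$. All its neighbors, at least $r$ of them, lie in $T'$, so $|T'|\ge r$. $\square$

In the second outcome the high-degree vertices are *hubs*. A hub that is not a branch vertex has degree $2$ in the subdivision, so it contributes at most two edges inside $B$, and $r$ hubs give $2r$. By (8) this is enough if $d\le0$. If $d\ge2$ it may fall short, as the following example shows.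

*A hub that must be a branch vertex.* Let $G_3$ be $K_{m,m}$ with parts $A,B$ plus a spanning star in each part, centered at $c_A$ and $c_B$. With $n=2m$, $\delta(G_3)=m+1\ge(n+1)/2$. Let $H$ be four triangles sharing a vertex $z$, so $\Lambda(H)=\{\pm6\}$. Let $F$ be a spanning $H$-subdivision. By symmetry suppose $\varphi(z)\in B$. Then (2) gives $6=2e_F(B)-2e_F(A)$, so $e_F(B)\ge3$. All edges inside $B$ contain $c_B$, so $c_B$ has degree at least $3$ in $F$, and therefore $c_B=\varphi(z)$.

So a hub should be used as a branch vertex of large degree, and it must lie in $V_B$. The minimality of $d$ provides one.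

**Lemma 4.** Let $d=\min\{|\lambda|:\lambda\in\Lambda(H)\}$ and let $V(H)=V_A\sqcup V_B$ with $w(V_B)-w(V_A)=d$. If $d>0$, there is $z\in V_B$ with $d_H(z)\ge d+2$. In particular $d\le h$ always.

*Proof.* If $d=0$ there is nothing to prove. Otherwise $d\ge2$, as $d$ is even. Suppose $w(V_B)\le0$. Then $w(V_A)=w(V_B)-d<0$, so some $y\in V_A$ has $w(y)=-1$. Moving $y$ to $V_B$ changes the difference to $d-2$, and $|d-2|<d$, contradicting minimality. So $w(V_B)>0$, and some $z\in V_B$ has $w(z)\ge1$. Moving $z$ to $V_A$ gives the difference $d-2w(z)<d$, so by minimality $d-2w(z)\le-d$, that is, $w(z)\ge d$. This is $d_H(z)\ge d+2$. Finally $d\le w(z)\le(h-1)-2\le h$. $\square$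

Consequently $\varepsilon\le45M+h/2\le46M$ in all cases.

**Step 5.** *Purpose: select exactly $\varepsilon$ edges of $G[B]$, arranged in "pieces" which the last path will traverse.* If $\varepsilon=0$, select nothing. If $\varepsilon>0$, apply Lemma 3 to $G[B]$ with $q=\varepsilon$, $q'=200M$ and the $r$ of Section 7. This is legitimate, since
$$|B|\ge n/2\ge50000M^2>92M+18400M^2\ge2q+2qq'.$$

* ($\alpha$) If $G[B]$ has a matching of size $\varepsilon$, take its $\varepsilon$ edges as pieces.
* ($\beta$) Otherwise there are distinct hubs $c_1,\dots,c_r\in B$, each with at least $200M$ neighbors in $B$. "Leaves" below are distinct vertices of $B\setminus(L\cup\{c_1,\dots,c_r\})$. There are at most $\varepsilon$ of them, and they can be chosen greedily: at each step at most $22M+23M+46M<200M$ vertices are excluded.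
  * ($\beta1$) $d\le0$. By (8), $\lceil\varepsilon/2\rceil\le r$. Take $\lfloor\varepsilon/2\rfloor$ pieces $b\,c_i\,b'$ and, if $\varepsilon$ is odd, one piece $b\,c_i$, with distinct hubs $c_i$ and leaves $b,b'$ adjacent to them.
  * ($\beta2$) $d\ge2$. This occurs only in (a), so $r\ge1$. Let $z$ be as in Lemma 4. Take the $r-1$ pieces $b\,c_i\,b'$, $i<r$, with leaves $b,b'$. Put
$$\tau=\varepsilon-2(r-1)=D-2r+2+d/2.$$
Since $r=\lceil(D+1)/2\rceil$, we have $D\in\{2r-2,2r-1\}$, so $\tau\in\{d/2,\,d/2+1\}$ and $1\le\tau\le d+2\le d_H(z)$. Set $c:=c_r$ and choose leaves $b_1,\dots,b_\tau$ adjacent to $c$. The $\tau$ edges $cb_j$ are the remaining selected edges; they are not pieces.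

Finally, add each vertex of $L$ that is in no piece (and is different from $c$ in ($\beta2$)) as a one-vertex piece. There are at most $\varepsilon+|L|\le68M$ pieces. The pieces together with $c$ and the $b_j$ contain at most $2\varepsilon+22M\le114M$ vertices, since the selected edges have at most $2\varepsilon$ ends.

## 9. The balanced skeleton and the completion of Case 3

We now build everything except the final stretch of the last path, using only cross edges besides the selected ones. The final stretch will come from the next lemma.

**Lemma 5.** Let $\Gamma$ be bipartite with parts $X,Y$ of size $m\ge3$ and minimum degree at least $3m/4$. For all $x\in X$, $y\in Y$ there is a Hamilton $x$–$y$ path.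

*Proof.* $\Gamma-\{x,y\}$ has parts of size $m-1\ge2$ and minimum degree at least $3m/4-1>(m-1)/2$, since $m>2$. By Moon–Moser it has a Hamilton cycle $x_1y_1x_2y_2\cdots x_{m-1}y_{m-1}$. At least $3m/4-1$ indices $i$ satisfy $y_i\sim x$, and at least $3m/4-1$ satisfy $x_i\sim y$. As $3m/2-2>m-1$, some $i$ satisfies both. Then $x\,y_i\,x_{i+1}\cdots y_{i-1}\,x_i\,y$, going round the cycle the long way from $y_i$ to $x_i$ (indices modulo $m-1$), is the required path. $\square$

**Step 6.** *Purpose: a connecting device.*

(C) *Let $U$ be a set of at most $400M$ vertices. Any two distinct vertices $p,q$ can be joined by a path using only $A$–$B$ edges, with at most $4$ internal vertices, all good and outside $U\cup\{p,q\}$.*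

Call a vertex *new* if it is outside $L\cup U\cup\{p,q\}$ and different from the vertices already chosen; new vertices are good. Since $n/8>22M+400M+6$, by (ii) every vertex has a new cross-neighbor at any stage. Choose new cross-neighbors $p'\sim p$ and $q'\sim q$ with $p'\ne q'$. If $p',q'$ are on the same side, then by (i) they have at least $(n/2-23M)-2n/10$ common neighbors on the other side, hence a new one $y$; the path is $p\,p'\,y\,q'\,q$. If they are on different sides, choose a new cross-neighbor $y'$ of $p'$. Then $y'$ and $q'$ are good and on the same side, so as before they have a new common cross-neighbor $x'$; the path is $p\,p'\,y'\,x'\,q'\,q$.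

**Step 7.** *Purpose: build the skeleton $F_0$.* In ($\beta2$) set $\varphi(z)=c$; this is consistent, as $z\in V_B$ and $c\in B$. Let all other branch vertices be distinct good vertices, not in pieces and different from $c$ and the $b_j$, with $\varphi(x)\in A$ for $x\in V_A$ and $\varphi(x)\in B$ for $x\in V_B$. Select a last edge $xy$ of $H$: in ($\beta2$) an edge at $z$, with $x=z$; otherwise any edge. Put $u=\varphi(x)$ and $v=\varphi(y)$. In every case $v$ is good. In ($\beta2$), designate $\tau$ edges of $H$ at $z$, including the last edge; this is possible because $1\le\tau\le d_H(z)$. The path of each designated edge will leave $c$ through its own edge $cb_j$.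

Now apply (C) repeatedly, with $U$ the set of all vertices used so far or reserved (pieces, leaves, $c$, branch vertices):

* For each non-last edge of $H$, join the images of its ends. For a designated edge, take the step $cb_j$ and then join $b_j$ to the other end.
* Begin the last path at $u$, in ($\beta2$) with its step $cb_j$. Connect to one end of the first piece, traverse the piece, connect from its other end to an end of the next piece, and so on through all pieces. (A one-vertex piece is entered and left at the same vertex.) Then move along one or two cross edges to new good vertices, stopping at a new vertex $t$ on the side opposite to $v$. One edge is enough if the current vertex is on the side of $v$; otherwise two are needed. In particular $t\ne u,v$.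

The vertex $v$ belongs to $F_0$, although the last path has not reached it yet. The number of applications of (C) is at most $(e-1)+68M$, so the total number of vertices used is at most
$$114M+h+4\bigl((e-1)+68M\bigr)+2=387M-2\le400M,$$
because $h+4e=M$. So (C) was always applicable, and the last cross steps exist by (ii).

**Step 8.** *Purpose: check the balance.* $F_0$ contains $L$. It has exactly $\varepsilon$ edges inside $B$, the selected ones, and none inside $A$. In $F_0$:

* $v$ has degree $d_H(y)-1=2+w(y)-1$;
* every other branch vertex $\varphi(x')$ has degree $d_H(x')=2+w(x')$;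
* $t$ has degree $1=2-1$;
* all other vertices have degree $2$.

The two corrections $-1$, for $v$ and for $t$, occur on different sides and cancel in the difference of degree sums. So (1), applied to $F_0$, gives
$$2|F_0\cap B|+w(V_B)-2|F_0\cap A|-w(V_A)=2\varepsilon=2D+d,$$
and since $w(V_B)-w(V_A)=d$,
$$|F_0\cap B|-|F_0\cap A|=D=|B|-|A|.\tag{9}$$

**Step 9.** *Purpose: the final stretch.* Let
$$A'=(A\setminus V(F_0))\cup(\{t,v\}\cap A),\qquad B'=(B\setminus V(F_0))\cup(\{t,v\}\cap B).$$
Exactly one of $t,v$ lies in each of $A,B$, so by (9) both sets have the same size $m$, and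
$$m\ge n/2-23M-400M\ge2n/5.$$
All vertices of $A'\cup B'$ are good: $L\subseteq V(F_0)$, and $t$ and $v$ are good. By (i), the bipartite graph between $A'$ and $B'$ has minimum degree at least $m-n/10\ge m-m/4=3m/4$. By Lemma 5 it has a Hamilton $t$–$v$ path. This path contains no branch vertex except $v$, and meets $F_0$ only in $t$ and $v$. Added to $F_0$, it completes the last path and covers all remaining vertices. We have a spanning $H$-subdivision, and Theorem 1 is proved. $\blacksquare$

## 10. Bipartite graphs and glued cliques: proof of Theorem 2

**Part 1.** *Purpose: the even case.* If $0\in\Lambda(H)$, use Theorem 1(b). Conversely, $K_{m,m}$ with $n=2m$ has minimum degree $n/2$, and by (3) it has a spanning $H$-subdivision only if $0\in\Lambda(H)$.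

**Part 2, necessity.** *Purpose: both conditions are needed for $n=2m+1$.* The graph $K_{m,m+1}$ has minimum degree $m=(n-1)/2$, so $2\in\Lambda(H)$ by (3).

Now suppose $H$ is 2-connected. Let $G$ be two copies of $K_{m+1}$ sharing one vertex; then $n=2m+1$ and $\delta(G)=m$. Any subdivision of $H$ is 2-connected. To see this it is enough to replace one edge $ab$ of a 2-connected graph $F$ by a path $a\,s\,b$, giving $F^+$. Clearly $F^+$ is connected.

* $F^+-s=F-ab$ is connected: if $ab$ were a bridge, then, as $F$ has at least 3 vertices, one of $a,b$ would be a cutvertex.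
* $F^+-a$ is the connected graph $F-a$ with $s$ attached to $b$; similarly for $b$.
* For any other $x$, $F^+-x$ is the connected graph $F-x$ with an edge subdivided.

So a spanning $H$-subdivision of $G$ would be a 2-connected spanning subgraph, and $G$ would be 2-connected. But the shared vertex is a cutvertex. Hence $H$ is not 2-connected.

**Part 2, sufficiency.** *Purpose: handle the graphs $G$ that Theorem 1(c) does not cover.* Let $2\in\Lambda(H)$, $H$ not 2-connected, $n=2m+1$ and $\delta(G)\ge m$. If $G$ is 2-connected, use Theorem 1(c). Otherwise $G$ has a separator $S$ with $|S|\le1$, and by (4) $|S|\ge2m+2-n=1$. So $S=\{x\}$. Each component of $G-x$ has at least $\delta(G)+1-1\ge m$ vertices, and $G-x$ has $2m$ vertices, so there are exactly two components $C_1,C_2$, each of size $m$. A vertex of $C_i$ has degree at least $m$ and its neighbors lie among the $m$ other vertices of $C_i\cup\{x\}$, so it is adjacent to all of them. Thus $G$ consists of two cliques $C_i\cup\{x\}$ of order $m+1$ sharing $x$.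

For any graph $H'$ with an edge, a complete graph of order at least $|V(H')|$ has a spanning $H'$-subdivision, with any prescribed vertex as the image of a given vertex of $H'$: embed $H'$ and reroute one edge through all remaining vertices. Here $m\ge h$, so the cliques below are large enough.

* If $H=K_2$, take a Hamilton path of $G$.
* If $H$ is disconnected, write $H=H_1\sqcup H_2$ with no edges between the two; both have edges, since $H$ has no isolated vertices. Take a spanning $H_1$-subdivision of $G[C_1\cup\{x\}]$ and a spanning $H_2$-subdivision of $G[C_2]$.
* Otherwise $H$ is connected with at least 3 vertices. Not being 2-connected, it has a cutvertex $y$, so $H=H_1\cup H_2$ with $V(H_1)\cap V(H_2)=\{y\}$ and both $H_i$ having edges. Take spanning $H_i$-subdivisions of $G[C_i\cup\{x\}]$ with $y\mapsto x$. They meet only in the branch vertex $x$, so their union is a spanning $H$-subdivision of $G$.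

**Part 3.** *Purpose: the exact threshold for connected $H$.* A subdivision of a connected graph is connected, so a disconnected $G$ has no spanning $H$-subdivision.

For $n$ even, two disjoint copies of $K_{n/2}$ have minimum degree $n/2-1$, so the threshold is at least $n/2$. By Part 1 it equals $n/2$ iff $0\in\Lambda(H)$. Otherwise it is at least $n/2+1$, and since $n/2+1\ge(n+1)/2$, Theorem 1(a) shows that it is $n/2+1$.

For $n=2m+1$, the graph $K_m\sqcup K_{m+1}$ has minimum degree $m-1$ and is disconnected, so the threshold is at least $m=(n-1)/2$. By Part 2 it equals $(n-1)/2$ iff $2\in\Lambda(H)$ and $H$ is not 2-connected. Otherwise it is at least $m+1=(n+1)/2$, and Theorem 1(a) shows that it is $(n+1)/2$. $\blacksquare$
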